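# Rational solutions of systems of power sums with positive and negative exponents

## 1. Counting unknowns, and what small cases give by hand

For a positive integer $n$ write $\overline X_n=(x_1,\dots,x_n)$, and for a nonzero integer $k$ let
$$s_k(\overline X_n)=x_1^k+x_2^k+\cdots+x_n^k .$$
When $k<0$ we only consider points with all $x_j\ne 0$. Somebody hands us a list of nonzero integers $e_1,\dots,e_m$. We may choose the number $n$ of variables and the rational numbers $a_1,\dots,a_m$. Can we choose them so that
$$s_{e_i}(\overline X_n)=a_i,\qquad i=1,\dots,m,$$
has infinitely many rational solutions? The question comes from Maciej Ulas, "A note on Diophantine systems involving three symmetric polynomials", arXiv:1305.6241 (2013). For $m=3$ the following is known: if $(e_1,e_2,e_3)$ is one of $(1,2,3)$, $(1,2,4)$, $(-1,1,2)$, then for every $n\ge4$ there are rational $a_1,a_2,a_3$ for which the system has infinitely many rational solutions.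

The first guess is "yes, always". There are $m$ equations in $n$ unknowns, $n$ is ours, and for $n>m$ we expect a solution set of dimension $n-m>0$. We shall see that the guess is correct, but the count is not a proof, because dimension does not produce rational points. By a classical theorem of Fermat, the curve $x_1^4+x_2^4=1$ has only the rational points $(\pm1,0),(0,\pm1)$. So we test the guess on cases where solutions can be written down.

**All exponents odd.** Take $n=2$ and $(x_1,x_2)=(t,-t)$ with $t\in\mathbb Q\setminus\{0\}$. Every odd power sum is $0$, and there are infinitely many solutions, for every $m$. The difficulty begins with even exponents, or when we ask for positive solutions.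

**One even exponent.** For $e=2$ the circle $x_1^2+x_2^2=1$ has infinitely many rational points. For $e=-2$ take reciprocals of the coordinates of those with $x_1x_2\neq0$.

**Exponents $1,2,4$.** Put $z=-(x+y)$ and $q=x^2+xy+y^2$. Then $x+y+z=0$, $x^2+y^2+z^2=2q$ and $x^4+y^4+z^4=2q^2$. The conic $q=1$ contains $(1,0)$, and the lines of rational slope $t$ through that point give
$$x=\frac{t^2-1}{t^2+t+1},\qquad y=-\frac{t^2+2t}{t^2+t+1}.$$
For $t=2$ the triple is $(\tfrac37,-\tfrac87,\tfrac57)$, and indeed $81+4096+625=4802=2\cdot 7^4$. On this family $s_1=0$, $s_2=2$, $s_4=2$. The six numbers $\pm x,\pm y,\pm z$ handle all odd exponents together with $2$ and $4$. Exponent $6$ escapes: $x^6+y^6+z^6=2q^3+3(xyz)^2$, which is $2$ at $(1,0,-1)$ and larger at $(\tfrac37,-\tfrac87,\tfrac57)$.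

**Exponents $1,2,3$ in positive numbers.** Let $x^2+y^2=1$ and take the four numbers $\tfrac54\pm x$, $\tfrac54\pm y$. With $c=\tfrac54$,
$$s_1=4c=5,\qquad s_2=4c^2+2(x^2+y^2)=\tfrac{33}4,\qquad s_3=4c^3+6c(x^2+y^2)=\tfrac{245}{16}.$$
These are constant on the circle, so every rational point of the circle gives a positive rational solution. Now try exponent $-1$ on the same four numbers:
$$s_{-1}=\frac{2c}{c^2-x^2}+\frac{2c}{c^2-y^2}=\frac{2c(2c^2-1)}{c^4-c^2+x^2y^2},$$
which depends on $x^2y^2$. Positive exponents behave well on the circle, and mixing in negative ones spoils the picture. The lecture is about repairing this.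

## 2. All exponents from $-N$ to $N$ at once

**Theorem A.** Let $N\ge 1$. There are a positive integer $n_0$ and rational numbers $a_k$ ($1\le |k|\le N$), with $a_k=a_{-k}$, such that the system
$$s_k(\overline X_{n_0})=a_k\qquad\text{for all }k\in\{\pm1,\pm2,\dots,\pm N\}\tag{1}$$
has infinitely many solutions in positive rational numbers. An infinite set of such solutions is given by a nonconstant $\mathbb Q$-rational map from the unit circle $x^2+y^2=1$, evaluated at rational points, and all solutions in it satisfy $x_1x_2\cdots x_{n_0}=1$.

**Corollary.** For every $m$ and every sequence $(e_1,\dots,e_m)$ of nonzero integers (repetitions allowed) the answer to the question is yes.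

*Proof from Theorem A.* Put $N=\max|e_i|$, $n=n_0$, and let $a_{e_i}$ be the right-hand side of the $i$-th equation. Every solution of (1) satisfies $s_{e_i}(\overline X_n)=a_{e_i}$ for all $i$. $\square$

## 3. Positive exponents: rational weights on the circle

**Rational points and angles.** Let $C=\{z\in\mathbb C:|z|=1\}$ and $\mathbb T=\mathbb R/2\pi\mathbb Z$. A point $z=x+iy\in C$ is *rational* if $x,y\in\mathbb Q$; for example $\frac35+\frac45i$. An angle $\varphi\in\mathbb T$ is *rational* if $e^{i\varphi}$ is a rational point; thus $\pi/2$ is rational and $\pi/4$ is not. Since $t\mapsto\big(\frac{1-t^2}{1+t^2},\frac{2t}{1+t^2}\big)$ parametrizes the circle minus one point, the rational points are infinite in number and dense in $C$.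

**The functions $p_\varphi$.** Fix $r=\frac12$ for the whole lecture and put
$$p_\varphi(z)=(z-re^{i\varphi})(z^{-1}-re^{-i\varphi}).$$
On $C$ we have $p_\varphi(z)=|z-re^{i\varphi}|^2=1+r^2-2r(x\cos\varphi+y\sin\varphi)>0$, and if $\varphi$ and $z$ are rational, then $p_\varphi(z)\in\mathbb Q_{>0}$. For instance $p_0=\frac54-x$, $p_\pi=\frac54+x$, $p_{\pm\pi/2}=\frac54\mp y$: these are the four numbers of Section 1.

**Real Laurent polynomials.** Let $\mathcal T_d$ be the real vector space of Laurent polynomials $\sum_{|j|\le d}t_jz^j$ with $t_{-j}=\overline{t_j}$, that is, those of degree $\le d$ that are real on $C$. Examples in $\mathcal T_1$ are $z+z^{-1}$, which is $2x$ on $C$, and $i(z-z^{-1})$, which is $-2y$. They satisfy $t(1/\bar z)=\overline{t(z)}$. Every complex Laurent polynomial of degree $\le d$ is uniquely $t+it'$ with $t,t'\in\mathcal T_d$.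

Since $p_\varphi(z)=p_0(ze^{-i\varphi})$ and $p_0(z)=(1-rz)(1-rz^{-1})$, the binomial theorem gives
$$p_\varphi(z)^n=\sum_{|j|\le n}q^{(n)}_jz^je^{-ij\varphi},\qquad q^{(n)}_j=(-1)^j\sum_{i\ge0}\binom ni\binom n{i+|j|}r^{2i+|j|}.\tag{2}$$
All terms in the sum defining $q_j^{(n)}$ are nonnegative and the term $i=0$ is positive, so $q_j^{(n)}\ne0$ for $|j|\le n$, and $q_0^{(n)}>0$. Set $q^{(n)}_j=0$ for $|j|>n$.

**Facts from convexity and linear algebra.** Let $E$ be a finite-dimensional real vector space.

1. If $D\subset E$ is nonempty and convex and $u\notin\operatorname{int}D$, there is a nonzero linear functional $\ell$ with $\ell\ge\ell(u)$ on $D$. If $D$ is a convex cone, then $\ell\ge0$ on $D$ (otherwise scaling makes $\ell$ unbounded below) and $\ell(u)\le0$ (scale an element of $D$ towards $0$).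
2. A convex cone that spans $E$ has nonempty interior.
3. A convex set with nonempty interior has the same interior as its closure.
4. For a homogeneous linear system with rational coefficients in finitely many unknowns, the rational solutions are dense in the real ones: finitely many of the equations imply all the others, and Gaussian elimination gives a rational basis of the solution space.

**Warm-up.** For every $N$ there are finitely many rational angles $\varphi$ and positive integers $V_\varphi$ with $\sum_\varphi V_\varphi e^{ij\varphi}=0$ for $1\le j\le N$. Consequently $\sum_\varphi V_\varphi p_\varphi^n$ is constant on $C$ for $1\le n\le N$. So listing each $p_\varphi(z)$ exactly $V_\varphi$ times gives infinitely many positive rational points with $s_1,\dots,s_N$ constant.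

*Proof.* Over the reals a regular polygon would do, but its vertices need not be rational (the octagon through $1$ contains $e^{i\pi/4}$). We use convexity instead. Let $H\subset\mathbb C^N$ be the convex hull of the points $(e^{i\varphi},\dots,e^{iN\varphi})$, $\varphi$ rational. If $0\notin\operatorname{int}H$, fact 1 gives $(\alpha_j)\neq0$ with $h(\varphi)=\operatorname{Re}\sum_{j=1}^N\alpha_je^{ij\varphi}\ge0$ for rational $\varphi$, hence for all $\varphi$ by density. But $h$ has mean $0$, so $h\equiv0$ and all $\alpha_j=0$, a contradiction. So $0\in H$, and $0$ is a combination of finitely many of the points with positive real weights. The conditions on the weights are homogeneous with rational coefficients, because $\cos j\varphi,\sin j\varphi\in\mathbb Q$. By fact 4 there are positive rational weights, and we clear denominators. By (2), $\sum_\varphi V_\varphi p_\varphi^n=q_0^{(n)}\sum_\varphi V_\varphi$. Finally, each $p_\varphi$ is a nonconstant rational function of $z$, so infinitely many rational $z$ give infinitely many points. $\square$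

So all-positive systems are settled, and so are all-negative ones, by taking reciprocals.

## 4. Uncancelled poles, and what a better family must do

Keep the functions $p_\varphi$ and ask for $s_{-1}$ as well. It equals $\sum_\varphi V_\varphi/p_\varphi(z)$, and this is where the approach stops: near $z=re^{i\varphi}$ exactly one term is unbounded, so the sum is not constant, whatever the weights. Adjoining the reciprocals $1/p_\varphi$ to the list does not help, since any sum $\sum_\varphi(V_\varphi p_\varphi+U_\varphi/p_\varphi)$ with some $U_\varphi\ne0$ still has a pole at $re^{i\varphi}$.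

To see what would help, take a finite family of functions $f_b$ ($b\in B$), positive on $C$ and with rational values at rational points. For a rational $\Lambda>0$ list each of $\Lambda f_b(z)$ and $(\Lambda f_b(z))^{-1}$ exactly $V_b$ times. Then
$$s_{n}=s_{-n}=\Lambda^n\sum_bV_b\big(f_b^n+\Lambda^{-2n}f_b^{-n}\big).$$
For large $\Lambda$ the inverse powers are a small perturbation. If positive weights $w_b$ make all $\sum_bw_bf_b^n$ constant, we can hope to absorb the perturbation by changing the weights slightly, so that they stay positive. For this we want three properties, for $1\le n\le N$ and $X_n=\operatorname{span}_{\mathbb R}\{f_b^n:b\in B\}$: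

- **Balance:** there are $w_b>0$ with $\sum_bw_bf_b^n$ constant for every $n$.
- **Spanning:** the tuples $(f_b^n)_{n=1}^N$, $b\in B$, span $\bigoplus_nX_n$, so that the corrections for different $n$ can be made independently.
- **Inverses:** $f_b^{-n}\in X_n$ for all $b$ and $n$.

A zero of $f_b$ is a pole of $f_b^{-n}$, so by Inverses some $f_{b'}$ must have a pole there: the functions must have poles at each other's zeros. We therefore try
$$f_{T,\varphi}=\frac{g_\varphi}{p_T},\qquad g_\varphi=\prod_{i=1}^Ap_{\varphi_i},\qquad\varphi=(\varphi_1,\dots,\varphi_A).$$
Then Balance becomes delicate, since positive weights must cancel poles. It suffices that for each $T$ there are positive weights with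
$$\sum_\varphi w_\varphi g_\varphi^n=c_np_T^n\quad(1\le n\le N),\qquad c_n\text{ constants.}$$
In particular $\sum_\varphi w_\varphi g_\varphi^n$ must vanish to order $n$ at $re^{iT}$. All $g_\varphi$ are positive on $C$, but $re^{iT}$ is inside the disc, where they take complex values, so positive combinations may vanish.

One factor is not enough. For $A=1$ and $T=0$,
$$p_\psi(r)=(1-e^{i\psi})(1-r^2e^{-i\psi}),\qquad \operatorname{Re}p_\psi(r)=(1+r^2)(1-\cos\psi),$$
which is positive unless $\psi=0$. A positive combination of the $p_\psi$ vanishes at $r$ only if every $\psi$ in it is $0$. But $p_\psi(r)^2$ takes arguments through a full turn, as we shall see, so several factors give hope.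

There is also a cheap solution: put $\varphi_1=T$ and average over the other angles, so that $p_T$ cancels. It gives a balance, but without poles. The key lemma shows that this cheap solution lies in the *interior* of the cone of all positive combinations. It can then be rewritten with positive weights on a large finite set of rational tuples that do give poles.

From now on fix $N\ge1$ and $A=N+2$. The proof of Lemma 2 will show what the $N$ and the $2$ are for.

## 5. Products of powers of the $p_\varphi$ span everything

This lemma gives Spanning and starts the key lemma. Its point is that all $n\le N$ are treated at once, with the same angles.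

**Lemma 1.** For $k\ge2$ the vectors $\big(\prod_{i=1}^kp_{\varphi_i}^n\big)_{n=1}^N$, $(\varphi_1,\dots,\varphi_k)\in\mathbb T^k$, span $\bigoplus_{n=1}^N\mathcal T_{nk}$ over $\mathbb R$.

(For $k=1$ and $N\geq 2$ this fails: the vector is then a trigonometric polynomial in $\varphi$ of degree $\le N$, so the span has dimension at most $2N+1$, while $\sum_{n\le N}(2n+1)=N(N+2)>2N+1$.)

*Proof.* We show that a functional killing all these vectors is zero. Let $\ell_n$ be real functionals on $\mathcal T_{nk}$, extended $\mathbb C$-linearly to all Laurent polynomials of degree $\le nk$, with $\sum_n\ell_n\big(\prod_ip_{\varphi_i}^n\big)=0$ for all $\varphi$. By (2) the left side is a trigonometric polynomial in $\varphi_1,\dots,\varphi_k$, so each coefficient vanishes. The coefficient of $e^{-i(m_1\varphi_1+\cdots+m_k\varphi_k)}$ gives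
$$\sum_{n\ge\max|m_i|}\Big(\prod_iq^{(n)}_{m_i}\Big)\,\ell_n\big(z^{m_1+\cdots+m_k}\big)=0.\tag{3}$$
We prove $\ell_n=0$ by descending induction on $n$. Suppose $\ell_{n'}=0$ for all $n'>n$, and let $|M|\le nk$. If $M\ge0$, take $m_1=n$ and integers $m_2,\dots,m_k\in[-n,n]$ with sum $M-n$. They exist because
$$-n(k-1)\le-n\le M-n\le n(k-1),$$
where the first inequality uses $k\ge2$. If $M<0$, take the negatives of a choice for $-M$. In both cases $\max|m_i|=n$, so only the term of index $n$ survives in (3). Its coefficient is nonzero, so $\ell_n(z^M)=0$. This holds for all $|M|\le nk$, so $\ell_n=0$. $\square$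

For $\varphi\in\mathbb T^A$ put $v_\varphi=(g_\varphi^n)_{n=1}^N\in X:=\bigoplus_{n=1}^N\mathcal T_{nA}$, and let $\mathcal C\subset X$ be the convex cone generated by all $v_\varphi$. By Lemma 1 it spans $X$, so it has nonempty interior. For $T\in\mathbb T$ put
$$\tau_T=(c_np_T^n)_{n=1}^N\in X,\qquad c_n=(q_0^{(n)})^{A-1}>0.$$

## 6. The vector $\tau_T$ is interior to the cone

**Lemma 2.** $\tau_T\in\operatorname{int}\mathcal C$ for every $T\in\mathbb T$.

**Step 1: reduce to $T=0$ and write $\tau_0$ as an average.** This step turns the cheap solution of Section 4 into a formula. The rotation $t(z)\mapsto t(ze^{-i\theta})$ acts linearly on each $\mathcal T_d$ and carries $p_\varphi$ to $p_{\varphi+\theta}$. So it preserves $\mathcal C$, hence its interior, and for $\theta=T$ it carries $\tau_0$ to $\tau_T$. Let $T=0$. By (2) the average of $p_\varphi^n$ over $\varphi\in\mathbb T$ is $q_0^{(n)}$, hence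
$$\tau_0=\int_{\mathbb T^{A-1}}v_{(0,\varphi_2,\dots,\varphi_A)}\,\frac{d\varphi_2\cdots d\varphi_A}{(2\pi)^{A-1}}.\tag{4}$$

**Step 2: separate, and find where the separating functional vanishes.** Suppose $\tau_0\notin\operatorname{int}\mathcal C$. By fact 1 there is $\ell=(\ell_n)\neq0$ in $X^*$ with $\ell\ge0$ on $\mathcal C$ and $\ell(\tau_0)\le0$. Put $h(\varphi)=\ell(v_\varphi)$, a continuous function with $h\ge0$ on $\mathbb T^A$. By (4) the integral of $h$ over $\{\varphi_1=0\}$ is $\le0$, so $h$ vanishes there:
$$\sum_n\ell_n\Big(p_0^n\prod_{i\ge2}p_{\varphi_i}^n\Big)=0\qquad\text{for all }\varphi_2,\dots,\varphi_A.$$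
So the functional $(t_n)_n\mapsto\sum_n\ell_n(p_0^nt_n)$ on $\bigoplus_n\mathcal T_{n(A-1)}$ kills the vectors of Lemma 1 with $k=A-1\ge2$. It is therefore zero: for each $n$, $\ell_n$ vanishes on $p_0^n\mathcal T_{n(A-1)}$.

**Step 3: show that $\ell_n$ sees only the derivatives of order $<n$ at $r$.** This turns $h$ into an explicit expression. Consider the real-linear map
$$J_n:\mathcal T_{nA}\to\mathbb C^n,\qquad t\mapsto\big(t^{(j)}(r)\big)_{0\le j<n}.$$
If $J_n(t)=0$, then $t$ vanishes to order $\ge n$ at $r$, and by $t(1/\bar z)=\overline{t(z)}$ also at $1/r$. Since $p_0=-\frac rz(z-r)(z-\frac1r)$, the quotient $t/p_0^n$ is a Laurent polynomial. It is real on $C$, and its degree is $\le nA-n$, because the extreme terms of $p_0^n$ are nonzero multiples of $z^{n}$ and $z^{-n}$. So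
$$\ker J_n\subseteq p_0^n\mathcal T_{n(A-1)}\subseteq\ker\ell_n.$$
Hence $\ell_n$ factors through the real subspace $J_n(\mathcal T_{nA})$, and the resulting functional extends to a real functional on $\mathbb C^n$. Such a functional has the form $u\mapsto\operatorname{Re}\sum_j\alpha_{n,j}u_j$. Therefore
$$h(\varphi)=\operatorname{Re}\sum_{n=1}^N\sum_{j=0}^{n-1}\alpha_{n,j}\,(g_\varphi^n)^{(j)}(r)\ \ge\ 0\qquad\text{for all }\varphi\in\mathbb T^A,\tag{5}$$
and not all $\alpha_{n,j}$ are $0$, because $\ell\ne0$.

**Step 4: isolate one coefficient by moving $N$ zeros towards $r$.** We want tuples along which a single term of (5) dominates. Take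
$$\varphi=(\varepsilon,\dots,\varepsilon,\psi,\psi)$$
with $N$ entries $\varepsilon>0$ small and $\psi\in(0,2\pi)$ fixed. Put $K=p_\psi^2$ and $\kappa=\frac1r-r>0$, so that $g_\varphi=p_\varepsilon^NK$. For $z=r+\varepsilon w$ with $|w|\le1$,
$$z-re^{i\varepsilon}=\varepsilon(w-ir)+O(\varepsilon^2),\qquad z^{-1}-re^{-i\varepsilon}=\kappa+O(\varepsilon),\qquad K(z)=K(r)+O(\varepsilon),$$
uniformly in $w$. Hence
$$g_\varphi(r+\varepsilon w)^n=\varepsilon^{nN}\big[\kappa^{nN}(w-ir)^{nN}K(r)^n+O(\varepsilon)\big].$$
The error term is holomorphic in $w$, so Cauchy's estimates bound its derivatives at $w=0$ by $O(\varepsilon)$ too. Differentiating $j$ times in $w$ at $0$ produces a factor $\varepsilon^j$ on the left, so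
$$(g_\varphi^n)^{(j)}(r)=\varepsilon^{nN-j}\Big[\kappa^{nN}\frac{(nN)!}{(nN-j)!}(-ir)^{nN-j}K(r)^n+O(\varepsilon)\Big].\tag{6}$$
For $0\le j<n$ the exponent $nN-j$ lies in the interval $[n(N-1)+1,\ nN]$. For $n\le N-1$ the next interval starts at
$$(n+1)(N-1)+1=nN+(N-n)>nN.$$
So the intervals are disjoint, and the exponents $nN-j$ are pairwise distinct over all pairs $(n,j)$. (With only $N-1$ entries $\varepsilon$ and $N\ge2$ this would fail: the pairs $(N-1,0)$ and $(N,N-1)$ would both give exponent $(N-1)^2$.) Let $(\nu,\iota)$ be the pair with $\alpha_{\nu,\iota}\ne0$ for which $\nu N-\iota$ is smallest. Then (5) and (6) give, for fixed $\psi$,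
$$h(\varphi)=\varepsilon^{\nu N-\iota}\big[\operatorname{Re}\big(\gamma K(r)^\nu\big)+O(\varepsilon)\big],\qquad\gamma=\alpha_{\nu,\iota}\,\kappa^{\nu N}\frac{(\nu N)!}{(\nu N-\iota)!}(-ir)^{\nu N-\iota}\ne0,\tag{7}$$
and $\gamma$ does not depend on $\psi$ or $\varepsilon$.

**Step 5: turn the argument to make $h$ negative.** The two entries $\psi$ are for this step. We have $p_\psi(r)=(1-e^{i\psi})(1-r^2e^{-i\psi})\ne0$ for $\psi\in(0,2\pi)$. Since $1-e^{i\psi}=2\sin(\psi/2)\,e^{i(\psi-\pi)/2}$, its argument $(\psi-\pi)/2$ runs from $-\frac\pi2$ to $\frac\pi2$. The argument of $1-r^2e^{-i\psi}$, taken in $(-\frac\pi2,\frac\pi2)$, is continuous and tends to $0$ as $\psi\to0$ and as $\psi\to2\pi$. By the intermediate value theorem a continuous argument of $p_\psi(r)$ takes every value in $(-\frac\pi2,\frac\pi2)$, and so a continuous argument of $K(r)^\nu=p_\psi(r)^{2\nu}$ takes every value in $(-\nu\pi,\nu\pi)$. This open interval has length $\ge2\pi$, so modulo $2\pi$ it misses at most one direction. Hence $\operatorname{Re}(\gamma K(r)^\nu)<0$ for some $\psi$. Fix that $\psi$; for small $\varepsilon>0$ formula (7) gives $h(\varphi)<0$. This contradicts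 (5). $\square$

## 7. Finitely many rational tuples suffice

Lemma 2 uses all real angles. Arithmetic needs rational angles, finitely many of them, and distinct angles inside each tuple so that partial fractions will be simple.

**Lemma 3.** There is a finite set $F\subset\mathbb T^A$ of $A$-tuples of pairwise distinct rational angles such that $\tau_T\in\operatorname{int}\operatorname{cone}\{v_\varphi:\varphi\in F\}$ for every $T\in\mathbb T$.

*Proof.* **Step 1: pass to rational angles.** Let $R$ be the set of all $A$-tuples of pairwise distinct rational angles. It is dense in $\mathbb T^A$. Let $\mathcal C_R$ be the convex cone generated by the $v_\varphi$, $\varphi\in R$. Since $\varphi\mapsto v_\varphi$ is continuous, $\overline{\mathcal C_R}\supseteq\mathcal C$. The span of $\mathcal C_R$ is closed, so it contains $\mathcal C$ and is all of $X$; thus $\mathcal C_R$ has nonempty interior. By fact 3, $\operatorname{int}\mathcal C\subseteq\operatorname{int}\overline{\mathcal C_R}=\operatorname{int}\mathcal C_R$. By Lemma 2, $\tau_T\in\operatorname{int}\mathcal C_R$.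

**Step 2: pass to finitely many tuples for one $T$.** A small simplex around $\tau_T$ has its vertices in $\mathcal C_R$ and $\tau_T$ in its interior. Each vertex uses finitely many generators. So there is a finite $F_T\subset R$ with $\tau_T\in\operatorname{int}\operatorname{cone}\{v_\varphi:\varphi\in F_T\}$.

**Step 3: pass to all $T$.** Since $T'\mapsto\tau_{T'}$ is continuous, the same $F_T$ works for all $T'$ near $T$. By compactness of $\mathbb T$, finitely many sets $F_T$ serve all angles; let $F$ be their union. Enlarging the set of generators keeps interior points interior. $\square$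

## 8. Balance, spanning and inverses for the functions $g_\varphi/p_T$

Let $F$ be as in Lemma 3, and let $\Omega$ be the finite set of all angles occurring as entries of tuples in $F$; they are rational. For $b=(T,\varphi)\in B:=\Omega\times F$ put
$$f_b=\frac{g_\varphi}{p_T}=\frac{p_{\varphi_1}\cdots p_{\varphi_A}}{p_T}.$$
These functions are positive on $C$, with positive rational values at rational points. The poles are indexed by exactly the angles at which the zeros sit. It matters that Lemma 3 holds for every $T$: the set $\Omega$ is known only after $F$ has been chosen. As in Section 4, $X_n=\operatorname{span}_{\mathbb R}\{f_b^n:b\in B\}$.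

**Balance.** We want strictly positive weights on all of $B$. If $u$ is interior to a cone with finitely many generators, then $u$ minus a small multiple $\delta>0$ of the sum of the generators is still in the cone, so $u$ is a combination of all the generators with strictly positive coefficients. Apply this to $\tau_T$, $T\in\Omega$: there are $w_{T,\varphi}>0$ with $\sum_{\varphi\in F}w_{T,\varphi}\,g_\varphi^n=c_np_T^n$ for $1\le n\le N$. Divide by $p_T^n$ and sum over $T\in\Omega$:
$$\sum_{b\in B}w_bf_b^n=|\Omega|\,c_n\quad\text{(constant)},\qquad n=1,\dots,N.\tag{8}$$
In particular $1\in X_n$.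

**Spanning.** We identify $X_n$ and show that different $n$ are independent. The $v_\varphi$ ($\varphi\in F$) span $X$, because the cone they generate has nonempty interior. Fix $T$. Multiplication by $p_T^{-n}$ in the $n$-th component is linear, so the tuples $(f_{T,\varphi}^n)_{n=1}^N$, $\varphi\in F$, span $\bigoplus_np_T^{-n}\mathcal T_{nA}$. Summing over $T\in\Omega$,
$$X_n=\sum_{T\in\Omega}p_T^{-n}\mathcal T_{nA},\qquad\text{and}\qquad(f_b^n)_{n=1}^N,\ b\in B,\ \text{ span }\ \bigoplus_{n=1}^NX_n.\tag{9}$$

**Inverses.** We show that $f_b^{-n}\in X_n$ for $b=(T,\varphi)\in B$ and $1\le n\le N$. Look at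
$$f_{T,\varphi}^{-n}=\frac{p_T^n}{\prod_{i=1}^Ap_{\varphi_i}^n}$$
as a rational function of $z$. Each $p$ has a simple pole at $0$ and at $\infty$, and $A\ge1$, so this function is regular at $0$ and $\infty$. Its poles are among the points $re^{i\varphi_i}$, $r^{-1}e^{i\varphi_i}$, which are pairwise distinct because the $\varphi_i$ are, and they have order $\le n$. By partial fractions it equals $c+\sum_iS_i$, where $c$ is a constant and $S_i$ is the sum of the principal parts at $re^{i\varphi_i}$ and $r^{-1}e^{i\varphi_i}$. The product $S_ip_{\varphi_i}^n$ has no pole at these two points, since $p_{\varphi_i}^n$ vanishes there to order $n$. As $S_i$ is regular at $0$ and $\infty$, the product has poles only at $0$ and $\infty$, of order $\le n$. So $S_i=t_i/p_{\varphi_i}^n$ with a complex Laurent polynomial $t_i$ of degree $\le n$. On $C$ the functions $f_b^{-n}$ and $p_{\varphi_i}$ are real, so we may replace $c$ by $\operatorname{Re}c$ and $t_i$ by its real part on $C$, which is the element $\frac12\big(t_i(z)+\overline{t_i(1/\bar z)}\big)$ of $\mathcal T_n$. Thus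
$$f_{T,\varphi}^{-n}=c+\sum_i\frac{t_i}{p_{\varphi_i}^n},\qquad c\in\mathbb R,\ t_i\in\mathcal T_n\subset\mathcal T_{nA}.$$
Since $\varphi_i\in\Omega$ and $1\in X_n$, (9) shows that the right side lies in $X_n$.

## 9. Absorbing the inverse powers: proof of Theorem A

**Step 1: find positive real weights.** The equations to solve say that certain functions are constant, so we work modulo constants. Let $Y=\bigoplus_{n=1}^NX_n/\mathbb R$, where $\mathbb R$ denotes the constants, and for $\Lambda>0$ define linear maps $\mathbb R^B\to Y$ by
$$L_\Lambda(V)=\Big(\sum_bV_b\big(f_b^n+\Lambda^{-2n}f_b^{-n}\big)\Big)_{n=1}^N,\qquad L_\infty(V)=\Big(\sum_bV_bf_b^n\Big)_{n=1}^N.$$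
By Inverses, $L_\Lambda$ is well defined. By (9), $L_\infty$ is surjective. By (8), $L_\infty(w)=0$ with $w=(w_b)$, all $w_b>0$. Clearly $L_\Lambda\to L_\infty$ as $\Lambda\to\infty$. Let $S:Y\to\mathbb R^B$ be linear with $L_\infty S=\mathrm{id}_Y$. Then $L_\Lambda S\to\mathrm{id}_Y$, so for large $\Lambda$ the map $L_\Lambda S$ is invertible, with inverse tending to the identity. Put
$$V=w-S(L_\Lambda S)^{-1}L_\Lambda(w).$$
Then $L_\Lambda(V)=L_\Lambda(w)-L_\Lambda(w)=0$. Moreover $L_\Lambda(w)\to L_\infty(w)=0$, so $V\to w$. Fix a rational $\Lambda$ so large that all $V_b>0$.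

**Step 2: make the weights positive integers.** The condition $L_\Lambda(V)=0$ says that for each $n\le N$ the function $\sum_bV_b(f_b^n+\Lambda^{-2n}f_b^{-n})$ is constant on $C$. By continuity and density this is equivalent to its having equal values at all rational points, that is, to
$$\sum_bV_b\Big[\big(f_b^n+\Lambda^{-2n}f_b^{-n}\big)(z)-\big(f_b^n+\Lambda^{-2n}f_b^{-n}\big)(1)\Big]=0\qquad\text{for all rational }z\in C,\ 1\le n\le N.$$
These are homogeneous linear equations in $V$ with rational coefficients. By fact 4 the rational solutions are dense among the real ones. Near our positive real solution there is thus a solution with all $V_b\in\mathbb Q_{>0}$. Clearing denominators, we may take all $V_b\in\mathbb Z_{>0}$.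

**Step 3: write down the solutions.** Put $n_0=2\sum_bV_b$. For a rational point $z\in C$ let $x(z)\in\mathbb Q_{>0}^{n_0}$ be the vector containing, for each $b\in B$, the number $\Lambda f_b(z)$ repeated $V_b$ times and the number $(\Lambda f_b(z))^{-1}$ repeated $V_b$ times. For $k=\pm n$, $1\le n\le N$,
$$s_k(x(z))=\sum_bV_b\big(\Lambda^nf_b(z)^n+\Lambda^{-n}f_b(z)^{-n}\big)=\Lambda^n\sum_bV_b\big(f_b(z)^n+\Lambda^{-2n}f_b(z)^{-n}\big).$$
This does not depend on $z$. Call it $a_k$; it is rational, being the value at a rational point, and $a_k=a_{-k}$. The coordinates pair off into reciprocals, so $\prod_jx_j(z)=1$. On the circle $p_\varphi=\frac54-x\cos\varphi-y\sin\varphi$ has rational coefficients for rational $\varphi$, so $z\mapsto x(z)$ is a $\mathbb Q$-rational map.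

**Step 4: check that there are infinitely many solutions.** The function $f_{T,\varphi}$ is nonconstant: the numerator has the distinct zeros $re^{i\varphi_1},\dots,re^{i\varphi_A}$ with $A\ge3$, and $p_T$ has only one zero $re^{iT}$ inside the unit disc, so some $re^{i\varphi_i}$ is not cancelled and remains a zero. A nonconstant rational function takes each value finitely often, and $C$ has infinitely many rational points. So the vectors $x(z)$ form an infinite set of positive rational solutions of (1). This proves Theorem A, and with the Corollary the answer is yes for every $m$ and every $(e_1,\dots,e_m)$. $\blacksquare$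

## 10. Every large $n$, more parameters, and polynomials with shared coefficients

**Theorem B.** Let $N\ge1$, $d\ge1$.

1. There is $n_1=n_1(N,d)\ge N$ such that for every $n\ge n_1$ there are rationals $a_k$ ($1\le|k|\le N$), $a_k=a_{-k}$, for which the positive rational solutions of $s_k(\overline X_n)=a_k$ ($1\le|k|\le N$) contain the image of the rational points of $C^d$ under a $\mathbb Q$-rational map whose image has dimension $d$. All solutions in this image satisfy $x_1\cdots x_n=1$.
2. Consequently, for every $n\ge n_1$ there are infinitely many monic polynomials of degree $n$, all of whose roots are positive rationals, having the same $N+1$ highest and the same $N+1$ lowest coefficients.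

*Proof of 1.* Power sums add under concatenation, and a coordinate $1$ adds $1$ to every $s_k$. Let $n_1=\max(dn_0,N)$ with $n_0$ from Theorem A. For $n\ge n_1$ concatenate $x(z_1),\dots,x(z_d)$ with independent rational points $z_i\in C$, and append $n-dn_0$ ones. The $k$-th power sum is $d$ times the constant $a_k$ of Theorem A, plus $n-dn_0$; it is constant, rational and unchanged under $k\mapsto-k$. The product of the coordinates is $1$. Each block is nonconstant in its own variable, so the image is, up to the constant coordinates, a product of $d$ curves and has dimension $d$.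

*Proof of 2.* We show that the power sums fix the outer coefficients of $\prod_j(X-x_j)=\sum_{j=0}^n(-1)^j\sigma_jX^{n-j}$, where $\sigma_j$ is the $j$-th elementary symmetric function. Take the solutions from part 1. By Newton's identities $k\sigma_k=\sum_{i=1}^k(-1)^{i-1}\sigma_{k-i}s_i$ ($1\le k\le n$), the values $s_1,\dots,s_N$ determine $\sigma_1,\dots,\sigma_N$; here we use $n\ge N$. With $\sigma_0=1$ these are the $N+1$ highest coefficients. Applied to the reciprocals, the same identities show that $s_{-1},\dots,s_{-N}$ determine $\sigma_j(1/x)=\sigma_{n-j}(x)/\sigma_n(x)$ for $j\le N$. Since $\sigma_n=1$, they determine $\sigma_n,\sigma_{n-1},\dots,\sigma_{n-N}$, which give the $N+1$ lowest coefficients. Each polynomial arises from at most $n!$ vectors, so infinitely many solutions give infinitely many polynomials. $\square$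

## 11. At least $m+1$ variables for positive solutions or even exponents

The dimension count of Section 1 suggests that $n>m$ is needed. For positive solutions, or for even exponents, this is true.

**Theorem C.** Let $e_1,\dots,e_m$ be distinct nonzero integers, $m\ge1$, and let $a_1,\dots,a_m$ be real numbers.

1. If $s_{e_i}(\overline X_n)=a_i$ ($i\le m$) has infinitely many solutions in positive real numbers, then $n\ge m+1$.
2. If all $e_i$ are even and the system has infinitely many real solutions (zero coordinates being allowed only if all $e_i>0$), then $n\ge m+1$.

In particular $n_0\ge2N+1$ in Theorem A.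

Two textbook facts are needed. A set in $\mathbb R^n$ is semialgebraic if it is a finite union of sets given by finitely many polynomial equations and strict polynomial inequalities, such as the open quarter circle $x^2+y^2=1$, $x>0$, $y>0$. Such a set is a finite disjoint union of connected real-analytic submanifolds. And by Descartes' rule of signs, a nonzero function $\sum_{i\le k}u_iy^{e_i}$ with $k$ distinct integer exponents has at most $k-1$ positive zeros (multiply by a power of $y$ to get a polynomial with at most $k$ terms). For example $y^{-1}-3+2y$ has three terms and the two zeros $\frac12$ and $1$.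

*Proof of 1.* **Step 1: find a curve of solutions.** After clearing denominators, the set of positive real solutions is semialgebraic. If it is infinite, one of the finitely many submanifolds composing it has positive dimension, so it contains an injective real-analytic arc $x(t)$. Each difference $x_i(t)-x_j(t)$ is either identically zero or has isolated zeros. After shrinking the arc, the pattern of equalities among the coordinates is therefore constant. Let $y_1,\dots,y_k$ ($k\le n$) be the distinct coordinates and $\mu_j\ge1$ their multiplicities.

**Step 2: show that the curve cannot move if $n\le m$.** Differentiating $\sum_j\mu_jy_j^{e_i}=a_i$ and dividing by $e_i$ gives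
$$\sum_{j=1}^k\Big(\mu_j\frac{y_j'}{y_j}\Big)y_j^{e_i}=0\qquad(i=1,\dots,m).$$
Suppose $n\le m$, so $k\le m$, and use the first $k$ equations. The matrix $(y_j^{e_i})_{i,j\le k}$ is nonsingular: a nontrivial relation between its rows would give a nonzero function $\sum_{i\le k}u_iy^{e_i}$ with the $k$ distinct positive zeros $y_1,\dots,y_k$, against Descartes' rule. So all $y_j'=0$ identically and the arc is constant, which contradicts injectivity. Hence $n\ge m+1$.

*Proof of 2.* We reduce to positive solutions. All $e_i$ are even, so replacing each $x_j$ by $|x_j|$ maps solutions to solutions, with finite fibers. So there are infinitely many solutions with all $x_j\ge0$. There are finitely many possible sets $Z\subseteq\{1,\dots,n\}$ of indices of zero coordinates, so infinitely many of these solutions share the same $Z$. The zero vector is a single point, so $n':=n-|Z|\ge1$. If $Z\ne\emptyset$, then all $e_i>0$, and zero coordinates contribute $0$ to every $s_{e_i}$. Deleting the coordinates in $Z$ gives infinitely many solutions of $s_{e_i}(\overline X_{n'})=a_i$ ($i\le m$) in positive real numbers. By part 1, $n\ge n'\ge m+1$.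

The last statement is part 1 applied to the $2N$ exponents $\pm1,\dots,\pm N$. $\square$

Without positivity or evenness no such bound holds: for odd exponents the points $(t,-t)$ of Section 1 work with $n=2$ and all $a_i=0$, for every $m$. The minimal $n$ is not determined here in general.
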